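\title{Flows of overshear vector fields generate a meager group}

\begin{abstract}
Let $X$ be a smooth connected complex affine variety of dimension $n\ge 2$ with the algebraic overshear density property. We prove that the group generated by the flows of holomorphic overshear vector fields is meager in the identity component of the group of holomorphic automorphisms of $X$, which answers a question of Andrist and Kutzschebauch. The proof is a dimension count on jets. Once the number of factors and a bound on the degrees of the derivations are fixed, the $d$-jets of products of overshear flow maps at a suitable base point depend on $O(d^{n-1})$ parameters, while the density property lets automorphisms move $d$-jets in about $n\,d^n/n!$ independent directions. The argument gives a meagerness criterion for an arbitrary group of automorphisms, which also applies to volume-preserving and symplectic automorphisms. The surface $\mathbb{C}\times(\mathbb{C}\setminus\{0,1\})$ shows that the growth condition in this criterion is sharp.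
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{Overshear vector fields}

Throughout, $X$ is a \emph{complex-affine manifold}: a smooth connected affine algebraic variety over $\mathbb{C}$ of dimension $n\ge 2$. We write $\mathbb{C}[X]$ for its coordinate ring and $\mathcal{O}(X)$ for its ring of holomorphic functions. An \emph{algebraic vector field} is a derivation of $\mathbb{C}[X]$; we regard it as a holomorphic vector field on $X$. A holomorphic vector field $V$ is \emph{complete} if its flow exists for all complex times, that is, if there is a holomorphic action $(t,p)\mapsto \exp(tV)(p)$ of $(\mathbb{C},+)$ on $X$ whose $t$-derivative at $t=0$ is $V$. The automorphisms $\exp(tV)$ are the \emph{flow maps} of $V$. The time-$t$ map of $V$ is the time-one map of the complete field $tV$, so the notation is unambiguous.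

A derivation $\theta$ of $\mathbb{C}[X]$ is \emph{locally nilpotent} (an LND) if every $h\in\mathbb{C}[X]$ is annihilated by some power of $\theta$. An LND is complete: its flow is given by the finite sums $h\circ\exp(t\theta)=\sum_k t^k\theta^k h/k!$. An \emph{algebraic} (respectively \emph{holomorphic}) \emph{overshear field} is a vector field $f\theta$, where $\theta$ is an LND and $f\in\mathbb{C}[X]$ (respectively $f\in\mathcal{O}(X)$) satisfies $\theta^2f=0$. If even $\theta f=0$, then $f\theta$ is a \emph{shear field}.

Overshear fields are complete, and their flow can be written down. Fix $p\in X$ and put $a=f(p)$, $b=(\theta f)(p)$. The function $s\mapsto f(\exp(s\theta)(p))$ has second derivative zero, so it equals $a+bs$. The curve $t\mapsto\exp(\sigma(t)\theta)(p)$ is therefore the integral curve of $f\theta$ through $p$ as soon as $\sigma'=a+b\sigma$ and $\sigma(0)=0$. With the entire function $\varepsilon(\zeta)=(e^\zeta-1)/\zeta$ the solution is $\sigma(t)=ta\,\varepsilon(tb)$, and so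
\begin{equation}\label{eq:flow}
\exp(tf\theta)(p)=\exp\bigl(t f(p)\,\varepsilon\bigl(t\,(\theta f)(p)\bigr)\,\theta\bigr)(p).
\end{equation}
The right side sees $f$ only through the two numbers $f(p)$ and $(\theta f)(p)$. Everything below grows out of this observation.

On $\mathbb{C}^n$, take $\theta=\partial/\partial z_j$ and write $\hat z_j$ for the list of the other $n-1$ coordinates. For $f,g\in\mathcal{O}(\mathbb{C}^{n-1})$, the time-one map of $f(\hat z_j)\,\partial/\partial z_j$ replaces $z_j$ by $z_j+f(\hat z_j)$, and the time-one map of $g(\hat z_j)z_j\,\partial/\partial z_j$ replaces $z_j$ by $e^{g(\hat z_j)}z_j$; the other coordinates stay fixed. These maps are the \emph{coordinate shears} and \emph{coordinate overshears}.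

\subsection*{The question}

Let $\mathrm{Aut}(X)$ be the group of holomorphic automorphisms of $X$ with the compact-open topology, and let $\mathrm{Aut}_1(X)$ be its identity component. A subset of a topological space is \emph{nowhere dense} if its closure has empty interior, and \emph{meager} if it is a countable union of nowhere dense sets. Anders\'en and Lempert showed that for $n\ge2$ the group generated by all coordinate shears and coordinate overshears is meager in $\mathrm{Aut}(\mathbb{C}^n)$; this result is quoted in \cite{AK}.

The manifold $X$ has the \emph{algebraic overshear density property} if the Lie algebra generated by the algebraic overshear fields is the Lie algebra of all algebraic vector fields on $X$. The property says that overshears are abundant: infinitesimally, they generate everything algebraic. Let $\mathcal{S}$ be the group generated by all flow maps of holomorphic overshear fields. Each flow map is joined to the identity along its flow, so $\mathcal{S}\subset\mathrm{Aut}_1(X)$. Andrist and Kutzschebauch \cite{AK} posed the following as an open question.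

\begin{quote}
\emph{If $X$ has the algebraic overshear density property, is $\mathcal{S}$ meager in $\mathrm{Aut}_1(X)$?}
\end{quote}

Two considerations pull in opposite directions. Near a point where $\theta\neq0$ there are coordinates with $\theta=\partial/\partial y_1$, and $\theta^2f=0$ means $f=f_0+y_1f_1$ with $f_0,f_1$ independent of $y_1$. For fixed $\theta$ an overshear is thus described by two functions of $n-1$ variables, while a self-map of $X$ is described by $n$ functions of $n$ variables. This suggests the answer yes. But $\theta$ is not fixed. If $\alpha$ is an algebraic automorphism, conjugation by $\alpha$ turns the flow of $f\theta$ into the flow of another overshear field. On $\mathbb{C}^2$, conjugating $\partial_z$ by $(z,w)\mapsto(z,w+P(z))$ gives the LNDs $\partial_z-P'(z)\partial_w$, an uncountable family of unbounded degree. Under the density property $\mathcal{S}$ is even large to every finite order: for each $d$, the Taylor expansions of order $d$ of its elements at a given point fill a nonempty open set (Remark~\ref{rem:order}). And without a density hypothesis $\mathcal{S}$ can be the whole group. On the line $\mathbb{C}$, which our convention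 excludes, the flows of $(az+b)\partial_z$ generate the group $\mathrm{Aut}(\mathbb{C})$ of affine maps, and Proposition~\ref{prop:sharp} below is a fiberwise version of this in dimension two.

The first consideration wins.

\begin{theorem}\label{thm:main}
Let $X$ be a complex-affine manifold with the algebraic overshear density property. Then the group $\mathcal{S}$ generated by all flow maps of holomorphic overshear vector fields is meager in $\mathrm{Aut}_1(X)$.
\end{theorem}

This is a genuine smallness statement, because $\mathrm{Aut}_1(X)$ is a Polish space (Proposition~\ref{prop:polish}). By Baire's theorem the complement of $\mathcal{S}$ is comeager, hence dense. Also $\mathcal{S}$ has uncountable index: translations are homeomorphisms, so all cosets of $\mathcal{S}$ are meager, and countably many meager sets cannot cover $\mathrm{Aut}_1(X)$.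

\subsection*{A stronger version}

The density property enters the proof only to show that $\mathrm{Aut}_1(X)$ is large, and local nilpotency enters only to make the fields complete. The following theorem isolates what is used. Let $\mathcal{G}\subset\mathrm{Aut}(X)$ be any subgroup, with the compact-open topology, and let $\mathcal{C}_{\mathcal{G}}$ be the set of complete holomorphic vector fields all of whose flow maps lie in $\mathcal{G}$. Denote by $j^d_xV$ the $d$-jet of $V$ at $x$, that is, its Taylor expansion of order $d$ (Section~\ref{sec:background}), and put
\[
r_d(x)=\dim\operatorname{span}\{\,j^d_xV : V\in\mathcal{C}_{\mathcal{G}}\,\}.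
\]
The number $r_d(x)$ counts the independent directions in which one-parameter subgroups of $\mathcal{G}$ move $d$-jets at $x$. It is at most $n\binom{n+d}{n}$, a polynomial of degree $n$ in $d$.

\begin{theorem}\label{thm:general}
Let $X$ be a complex-affine manifold of dimension $n$ and let $\mathcal{G}$ be a subgroup of $\mathrm{Aut}(X)$ such that for some $x_0\in X$
\begin{equation}\label{eq:star}
\limsup_{d\to\infty}\ \frac{r_d(x_0)}{d^{\,n-1}}=\infty. \tag{$*$}
\end{equation}
Let $H\subset\mathrm{Aut}(X)$ be the group generated by
\begin{itemize}
\item[(a)] all algebraic automorphisms of $X$, and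
\item[(b)] all flow maps of complete holomorphic vector fields $f\theta$, where $\theta$ is an algebraic vector field (not necessarily an LND) and $f\in\mathcal{O}(X)$ satisfies
\begin{equation}\label{eq:ode}
\theta^rf=\sum_{i<r}a_i\,\theta^if
\end{equation}
for some $r\ge1$ and some $a_0,\dots,a_{r-1}\in\mathbb{C}[X]$.
\end{itemize}
Then $H\cap\mathcal{G}$ is meager in $\mathcal{G}$.
\end{theorem}

Class (b) contains all holomorphic overshear fields ($r=2$, $a=0$) and all complete algebraic fields ($f=1$, $r=1$, $a=0$). It also contains all fields $f\theta$ with $\theta$ complete algebraic and $\theta f=0$; these are complete with flow $p\mapsto\exp(tf(p)\theta)(p)$, since $f$ is constant along the orbits of $\theta$. In particular $\mathcal{S}\subset H$.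

Let $\mathrm{VF}(X)$ be the space of holomorphic vector fields with the topology of uniform convergence on compact sets. The manifold $X$ has the \emph{density property} if the Lie algebra generated by the complete fields is dense in $\mathrm{VF}(X)$. A \emph{volume form} is a nowhere vanishing holomorphic $n$-form $\omega$, and $V$ is \emph{$\omega$-divergence-free} if $d(\iota_V\omega)=0$. A \emph{symplectic form} is a closed nondegenerate holomorphic $2$-form $\sigma$, and the \emph{Hamiltonian field} $V_h$ of $h\in\mathcal{O}(X)$ is defined by $\iota_{V_h}\sigma=dh$.

\begin{corollary}\label{cor:density}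
Let $X$ and $H$ be as in Theorem~\ref{thm:general}.
\begin{itemize}
\item[(1)] If $X$ has the density property, or if the Lie algebra generated by the complete holomorphic fields contains all algebraic vector fields, then $H\cap\mathrm{Aut}_1(X)$ is meager in $\mathrm{Aut}_1(X)$.
\item[(2)] Let $\omega$ be a volume form on $X$. Suppose that the closure of the Lie algebra generated by the complete $\omega$-divergence-free holomorphic fields contains every $V$ with $\iota_V\omega=d\beta$ for an algebraic $(n-2)$-form $\beta$. Then $H\cap\mathcal{G}$ is meager in the identity component $\mathcal{G}$ of the group of automorphisms preserving $\omega$.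
\item[(3)] Let $\sigma$ be a symplectic form on $X$. Suppose that the closure of the Lie algebra generated by the complete Hamiltonian holomorphic fields contains $V_h$ for every $h\in\mathbb{C}[X]$. Then $H\cap\mathcal{G}$ is meager in the identity component $\mathcal{G}$ of the group of automorphisms preserving $\sigma$.
\end{itemize}
\end{corollary}

The hypothesis of (2) holds under the volume density property and, for algebraic $\omega$, under the algebraic volume density property; see Remark~\ref{rem:volume}.

\begin{proposition}\label{prop:sharp}
Let $X=\mathbb{C}\times(\mathbb{C}\setminus\{0,1\})$ and $\mathcal{G}=\mathrm{Aut}_1(X)$. Then $r_d(x)=2d+1$ for all $x$ and $d$, so that $\limsup_d r_d(x)/d^{\,n-1}=2$. The group $\mathcal{S}$ equals $\mathrm{Aut}_1(X)$ and hence is not meager in it.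
\end{proposition}

So some density hypothesis is necessary in Theorem~\ref{thm:main}, and ``$=\infty$'' in \eqref{eq:star} cannot be replaced by ``$>0$''.

\subsection*{Plan of the proof}

We cover $H\cap\mathcal{G}$ by countably many pieces. A piece is specified by a base point $q$, a word length, and for each letter a bound on the degrees of its algebraic data. For a fixed piece the $d$-jets at $q$ of its elements depend holomorphically on at most $Cd^{\,n-1}$ parameters, where $C$ depends on the piece (Sections~\ref{sec:letters} and~\ref{sec:words}). We then choose $d$, \emph{after} the piece, so that $Cd^{\,n-1}<r_d(q)$, and a set of automorphisms whose jets depend on fewer than $r_d(q)$ parameters is meager (Section~\ref{sec:criterion}). Section~\ref{sec:plane} carries this out for coordinate overshears of $\mathbb{C}^2$. Section~\ref{sec:density} derives \eqref{eq:star} from the density properties, and Section~\ref{sec:sharp} treats the example.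

\section{Topologies, degrees and jets}\label{sec:background}

Fix a closed embedding $X\subset\mathbb{C}^M$, and let $z_1,\dots,z_M$ denote the coordinates of $\mathbb{C}^M$ as well as their restrictions to $X$. All manifolds are second countable and of pure dimension, and the empty manifold is allowed. In particular every manifold is a countable union of compact sets.

\subsection*{The automorphism group}

On the space $\mathrm{Hol}(X,X)$ of holomorphic self-maps, the compact-open topology is the topology of uniform convergence on compact sets of the components $z_i\circ\varphi$. It is metrizable, and composition is continuous. If $T$ is a manifold and $F\colon T\times X\to X$ is holomorphic, then $\tau\mapsto F(\tau,\cdot)$ is continuous into $\mathrm{Hol}(X,X)$. Recall that a space is \emph{Polish} if it is separable and completely metrizable, that closed subsets of Polish spaces are Polish, and that a nonempty Polish space is not meager in itself (Baire's theorem).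

\begin{proposition}\label{prop:polish}
For every complex-affine manifold $X$, the group $\mathrm{Aut}(X)$ is a topological group, and $\mathrm{Aut}(X)$ and $\mathrm{Aut}_1(X)$ are Polish.
\end{proposition}

\begin{proof}
By a theorem of Arens \cite{Arens}, the homeomorphism group of a locally compact, locally connected Hausdorff space is a topological group in the compact-open topology. Hence inversion is continuous on $\mathrm{Aut}(X)$. The space $C(X)$ of continuous functions is completely metrizable, and it is separable because polynomials in $z_i,\bar z_i$ with coefficients in $\mathbb{Q}(\sqrt{-1})$ are dense (Stone--Weierstrass). Since locally uniform limits of holomorphic functions are holomorphic and $X$ is closed in $\mathbb{C}^M$, the space $\mathrm{Hol}(X,X)$ is closed in $C(X)^M$, hence Polish. The map $\varphi\mapsto(\varphi,\varphi^{-1})$ is a homeomorphism of $\mathrm{Aut}(X)$ onto $\{(\varphi,\psi):\varphi\psi=\psi\varphi=\mathrm{id}\}$, which is closed in $\mathrm{Hol}(X,X)^2$ by continuity of composition. So $\mathrm{Aut}(X)$ is Polish, and so is $\mathrm{Aut}_1(X)$, since connected components are closed.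
\end{proof}

In a topological group the identity component is a subgroup; this applies to $\mathrm{Aut}(X)$ and to each of its subgroups.

For $\psi\in\mathrm{Aut}(X)$ and $V\in\mathrm{VF}(X)$ let $\psi^*V=(d\psi)^{-1}(V\circ\psi)$; on functions, $(\psi^*V)h=\bigl(V(h\circ\psi^{-1})\bigr)\circ\psi$. The map $\psi^*$ is a linear homeomorphism of $\mathrm{VF}(X)$. If $V$ is complete, then $\psi^*V$ is complete with flow $\psi^{-1}\exp(tV)\psi$. Consequently
\begin{equation}\label{eq:conj}
\psi^*\mathcal{C}_{\mathcal{G}}=\mathcal{C}_{\mathcal{G}}\qquad\text{for all }\psi\in\mathcal{G}.
\end{equation}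

\subsection*{Degrees}

Let $\mathbb{C}[X]_{\le m}$ be the space of restrictions to $X$ of polynomials of degree at most $m$, and let $D_m$ be the space of algebraic vector fields $\theta$ with $\theta z_i\in\mathbb{C}[X]_{\le m}$ for all $i$. A derivation is determined by its values on the generators $z_i$, so $D_m$ is finite-dimensional. The spaces $\mathbb{C}[X]_{\le m}$ and $D_m$ increase with $m$ and exhaust $\mathbb{C}[X]$ and the algebraic vector fields.

\subsection*{Jets}

Two holomorphic germs at $x\in X$ (of functions, of vector fields, or of maps to $X$) have the same \emph{$d$-jet} at $x$ if they have the same value at $x$ and, in local coordinates, the same partial derivatives up to order $d$. The condition does not depend on the coordinates. The $d$-jets of functions at $x$ form a vector space $J^d_x(X,\mathbb{C})$ of dimension $\binom{n+d}{n}$, the number of monomials of degree at most $d$ in $n$ variables, and these spaces form a holomorphic vector bundle over $X$. The $d$-jets of vector fields at $x$ form a vector space of dimension $n\binom{n+d}{n}$.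

Let $J^d(X,X)$ be the set of all $d$-jets $j^d_x\varphi$ of germs of holomorphic maps to $X$, with \emph{source} $s(j^d_x\varphi)=x$ and \emph{target} $t(j^d_x\varphi)=\varphi(x)$. A chart $y$ near the source and a chart $y'$ near the target give coordinates $\bigl(y(x),\ \partial^\alpha(y'\circ\varphi)(x)\bigr)$, $|\alpha|\le d$, which make $J^d(X,X)$ a complex manifold. The fiber $J^d_q=s^{-1}(q)$ is a complex manifold of dimension $n\binom{n+d}{n}$. We use three properties.
\begin{itemize}
\item[(J1)] \emph{Composition.} By the chain rule, the derivatives of order $1,\dots,d$ of $\beta\circ\alpha$ at $q$ are polynomials in those of $\alpha$ at $q$ and of $\beta$ at $\alpha(q)$. So $j^d_{\alpha(q)}\beta\circ j^d_q\alpha:=j^d_q(\beta\circ\alpha)$ is well defined and depends holomorphically on the pair of composable jets.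
\item[(J2)] \emph{Families.} If $T$ is a manifold, $O\subset T\times X$ is open and $F\colon O\to X$ is holomorphic, then $(\tau,x)\mapsto j^d_xF(\tau,\cdot)$ is holomorphic on $O$, because partial derivatives of holomorphic functions are holomorphic.
\item[(J3)] \emph{Continuity.} By Cauchy's estimates, $\varphi\mapsto j^d_q\varphi$ is continuous on $\mathrm{Aut}(X)$, and $V\mapsto j^d_xV$ and $(W,V)\mapsto[W,V]$ are continuous on $\mathrm{VF}(X)$.
\end{itemize}

\subsection*{Four facts on complex manifolds}

\begin{itemize}
\item[(M1)] A subset of a complex manifold is \emph{analytic} if it is closed and locally the common zero set of finitely many holomorphic functions. A proper analytic subset of a \emph{connected} manifold is nowhere dense (identity theorem).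
\item[(M2)] If $\mu\colon A\to B$ is holomorphic and $\dim A<\dim B$, then $\mu(A)$ has Lebesgue measure zero in charts, and in particular has empty interior.
\item[(M3)] If $\mu\colon A\to X$ is holomorphic and $\nu\colon E\to X$ is a holomorphic submersion, then $\{(p,e):\mu(p)=\nu(e)\}$ is a submanifold of $A\times E$ of dimension $\dim A+\dim E-n$: in a chart of $X$ it is the zero set of the submersion $\mu(p)-\nu(e)$.
\item[(M4)] Let $W$ be a holomorphic vector field on a complex manifold $Z$. Integral curves with given initial point are unique. The set of points whose integral curve exists for real times in $[0,1]$ is open, and the time-one map is holomorphic on it. Near a point where $W\ne0$ there are holomorphic coordinates with $W=\partial/\partial y_1$.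
\end{itemize}

\section{The count in the plane}\label{sec:plane}

The smallest case is $X=\mathbb{C}^2$ with coordinates $(z,w)$. We first check the hypothesis of Theorem~\ref{thm:main}.

\begin{example}\label{ex:plane}
The plane has the algebraic overshear density property. Let $\mathfrak{g}$ be the Lie algebra generated by the overshear fields $w^b\partial_z$, $zw^b\partial_z$, $z^a\partial_w$, $z^aw\partial_w$ with $a,b\ge0$. We have
\begin{align*}
[z^aw\,\partial_w,\ zw^b\,\partial_z]&=b\,z^{a+1}w^b\,\partial_z-a\,z^aw^{b+1}\,\partial_w,\\
[z^{a+1}\partial_w,\ w^{b+1}\partial_z]&=(b+1)\,z^{a+1}w^b\,\partial_z-(a+1)\,z^aw^{b+1}\,\partial_w .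
\end{align*}
The determinant of the coefficients is $-b(a+1)+a(b+1)=a-b$. So for $a\ne b$ both $z^{a+1}w^b\partial_z$ and $z^aw^{b+1}\partial_w$ lie in $\mathfrak{g}$. For $a=b\ge1$ we use $[w\,\partial_z,\ z^{a+2}w^{a-1}\partial_z]=(a+2)\,z^{a+1}w^a\partial_z$ and the same identity with $z$ and $w$ exchanged. The remaining monomial fields $z\partial_z$, $w\partial_w$, $w^b\partial_z$, $z^a\partial_w$ are generators. Hence $\mathfrak{g}$ contains all polynomial vector fields.
\end{example}

Now let $\Gamma$ be the group generated by the coordinate shears and overshears of $\mathbb{C}^2$. Call the maps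
\[
(z,w)\mapsto\bigl(e^{g(w)}z+f(w),\,w\bigr),\qquad (z,w)\mapsto\bigl(z,\,e^{g(z)}w+f(z)\bigr),\qquad f,g\in\mathcal{O}(\mathbb{C}),
\]
\emph{horizontal} and \emph{vertical letters}. Coordinate shears, coordinate overshears and their inverses are letters, so every element of $\Gamma$ is a word $\Phi_k\circ\dots\circ\Phi_1$ in letters. Fix $k$ and one of the $2^k$ patterns of directions, and let $\Gamma'$ be the set of words with this pattern. There are countably many such sets, and they cover $\Gamma$.

For $k=2$ one sees directly that $\Gamma'$ is thin. If $\Phi_1$ is horizontal and $\Phi_2$ vertical, the first component of $\Phi_2\circ\Phi_1$ is $e^{g(w)}z+f(w)$, which is annihilated by $\partial_z^2$; this is one equation on the $2$-jet at the origin. For longer words no equation is visible, and we count parameters instead. Let $q_0=0$ and $q_j=\Phi_j(q_{j-1})$. The $d$-jet of the horizontal letter $\Phi_j$ at $q_{j-1}$ depends only on the $d$-jets of $f_j$ and $g_j$ at the $w$-coordinate of $q_{j-1}$, and the same holds for vertical letters with the $z$-coordinate. Replace $f_j$ and $g_j$ by their Taylor polynomials of order $d$ at that point. By (J1) the $d$-jet of the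 word at the origin does not change. So the $d$-jets at $0$ of the elements of $\Gamma'$ lie in the image of a map
\[
\Lambda\colon\mathbb{C}^{2k(d+1)}\to J^d_0,\qquad\dim J^d_0=2\binom{d+2}{2}=(d+1)(d+2),
\]
which sends the coefficients of $2k$ polynomials of degree at most $d$ to the jet of the corresponding word, and which is holomorphic by (J2). For $d=2k-1$ we have $2k(d+1)<(d+1)(d+2)$; for $k=3$ this reads $36<42$. By (M2) the image of $\Lambda$ has measure zero.

To turn this into a statement about $\mathrm{Aut}(\mathbb{C}^2)$ we need to know that the $d$-jets at $0$ of the maps in any nonempty open set $U\subset\mathrm{Aut}(\mathbb{C}^2)$ fill a nonempty open subset of $J^d_0$. For $d=1$ affine maps suffice: if $\varphi\in U$ and $A$ runs through the affine maps near the identity, then $j^1_0(A\circ\varphi)=\bigl(A(\varphi(0)),\,dA\cdot d\varphi(0)\bigr)$ runs through a neighborhood of $j^1_0\varphi$. For general $d$ this follows from Example~\ref{ex:plane} and Lemmas~\ref{lem:move} and~\ref{lem:lie} below. Granting it, for each closed ball $K\subset\mathbb{C}^{2k(d+1)}$ the set $\{\varphi: j^d_0\varphi\in\Lambda(K)\}$ is closed and has empty interior. Countably many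 of these sets cover $\Gamma'$, so $\Gamma$ is meager.

Three things change when we pass from $\Gamma$ to $\mathcal{S}$ or $H$.
\begin{itemize}
\item[(i)] The field $\theta$ runs through an uncountable set instead of $\{\partial_z,\partial_w\}$. We bound its degree and let it run through the whole vector space $D_m$. This costs $\dim D_m$ parameters per letter, a number independent of $d$.
\item[(ii)] The Taylor polynomial of $f$ no longer satisfies $\theta^2f=0$, and a general $\theta\in D_m$ is not complete, so the parameter space cannot consist of automorphisms. We parametrize jets directly, through an auxiliary differential equation that plays the role of \eqref{eq:flow}.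
\item[(iii)] The field $\theta$ may have zeros, where the linear conditions that $\theta^2f=0$ imposes on the jet of $f$ can degenerate. For $\theta=w\,\partial_z$ the function $\theta^2f=w^2\partial_z^2f$ vanishes to second order at the origin for every $f$. We avoid zeros by letting the base point run through a countable dense set.
\end{itemize}

\section{A criterion for meagerness}\label{sec:criterion}

In this section $\mathcal{G}$ is an arbitrary subgroup of $\mathrm{Aut}(X)$. Condition \eqref{eq:star} concerns a single point $x_0$, whereas we need lower bounds for $r_d$ at many base points $q$ and at their images $\varphi(q)$.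

\begin{lemma}\label{lem:rd}
\begin{itemize}
\item[(a)] $r_d(\varphi(q))=r_d(q)$ for all $\varphi\in\mathcal{G}$, $q\in X$ and $d\ge0$.
\item[(b)] For every $x_0\in X$ there is a countable dense set $Q\subset X$ with $r_d(q)\ge r_d(x_0)$ for all $q\in Q$ and all $d\ge0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $V$ vanishes to order $d+1$ at $\varphi(q)$, then $\varphi^*V=(d\varphi)^{-1}(V\circ\varphi)$ vanishes to order $d+1$ at $q$. So $\varphi^*$ induces a linear map from $d$-jets of fields at $\varphi(q)$ to $d$-jets of fields at $q$, with inverse induced by $(\varphi^{-1})^*$. By \eqref{eq:conj} this isomorphism matches the jets of the fields in $\mathcal{C}_{\mathcal{G}}$.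

(b) Fix $d$, put $\rho=r_d(x_0)$, and choose $V_1,\dots,V_\rho\in\mathcal{C}_{\mathcal{G}}$ with linearly independent $d$-jets at $x_0$. Let $Z_d$ be the set of $x$ at which $j^d_xV_1,\dots,j^d_xV_\rho$ are linearly dependent. In a chart, these jets are vectors of holomorphic functions of $x$, and $Z_d$ is the common zero set of the $\rho\times\rho$ minors. So $Z_d$ is analytic, it omits $x_0$, and it is nowhere dense by (M1). Outside $Z_d$ we have $r_d\ge\rho$. By Baire's theorem $X\setminus\bigcup_dZ_d$ is dense; choose one of its points in each member of a countable base of nonempty open sets.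
\end{proof}

The next lemma converts the infinitesimal quantity $r_d(q)$ into an actual family of automorphisms through a given $\varphi$.

\begin{lemma}\label{lem:move}
Let $\varphi\in\mathcal{G}$, $q\in X$, $d\ge0$ and $N=r_d(q)$. There is a continuous map $\mathbb{C}^N\to\mathcal{G}$, $\tau\mapsto\varphi_\tau$, with $\varphi_0=\varphi$, such that $\gamma(\tau)=j^d_q\varphi_\tau$ is a holomorphic map $\mathbb{C}^N\to J^d_q$ with injective differential at $0$. If $N=n\binom{n+d}{n}$, then $\gamma$ maps every neighborhood of $0$ onto a neighborhood of $j^d_q\varphi$.
\end{lemma}

\begin{proof}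
By Lemma~\ref{lem:rd}(a) there are $V_1,\dots,V_N\in\mathcal{C}_{\mathcal{G}}$ with linearly independent $d$-jets at $\varphi(q)$. Put
\[
\varphi_\tau=\exp(\tau_1V_1)\circ\dots\circ\exp(\tau_NV_N)\circ\varphi\in\mathcal{G}.
\]
The map $(\tau,p)\mapsto\varphi_\tau(p)$ is holomorphic on $\mathbb{C}^N\times X$. So $\tau\mapsto\varphi_\tau$ is continuous, and $\gamma$ is holomorphic by (J2). Take charts $y$ at $q$ and $y'$ at $\varphi(q)$, and write $V_i=\sum_lv_{il}\,\partial/\partial y'_l$. The coordinates of $\gamma(\tau)$ are $\partial^\alpha(y'_l\circ\varphi_\tau)(q)$, $|\alpha|\le d$. On the $\tau_i$-axis $\varphi_\tau=\exp(\tau_iV_i)\circ\varphi$, so the $\tau_i$-derivative of $y'_l\circ\varphi_\tau$ at $\tau=0$ is $v_{il}\circ\varphi$, and $\partial\gamma/\partial\tau_i(0)$ has coordinates $\partial^\alpha(v_{il}\circ\varphi)(q)$. If $\sum_ic_i\,\partial\gamma/\partial\tau_i(0)=0$, then for each $l$ the function $\sum_ic_iv_{il}\circ\varphi$ vanishes to order $d+1$ at $q$. Composing with $\varphi^{-1}$ shows that $\sum_ic_iV_i$ has zero $d$-jet at $\varphi(q)$, so $c=0$. The last claim is the inverse function theorem, since then $N=\dim J^d_q$.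
\end{proof}

When $r_d(q)$ is smaller than $\dim J^d_q$, the jets of $\mathcal{G}$ need not fill an open set, so measure zero in $J^d_q$ is not enough. We project to $\mathbb{C}^N$ first.

\begin{proposition}\label{prop:criterion}
Let $q\in X$ and $d\ge0$. Let $A$ be a complex manifold with $\dim A<r_d(q)$ and let $\Lambda\colon A\to J^d_q$ be holomorphic. Then $\{\varphi\in\mathcal{G}:j^d_q\varphi\in\Lambda(A)\}$ is meager in $\mathcal{G}$.
\end{proposition}

\begin{proof}
Write $A=\bigcup_iK_i$ with countably many compact sets $K_i$, and let $T_i=\{\varphi\in\mathcal{G}:j^d_q\varphi\in\Lambda(K_i)\}$. Since $\Lambda(K_i)$ is compact, $T_i$ is closed in $\mathcal{G}$ by (J3). It remains to show that $T_i$ has empty interior. Suppose $\varphi$ is an interior point, and take $N$, $\varphi_\tau$, $\gamma$ as in Lemma~\ref{lem:move}. Let $B$ be a coordinate neighborhood of $\gamma(0)$ in $J^d_q$, and let $\pi\colon B\to\mathbb{C}^N$ be a map that is linear in the coordinates and injective on the image of $d\gamma(0)$. Then $\pi\circ\gamma$ is a local biholomorphism at $0$. For $\tau$ in a small neighborhood of $0$ we have $\varphi_\tau\in T_i$ and $\gamma(\tau)\in B$, so $\gamma(\tau)\in\Lambda(\Lambda^{-1}(B))$.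 Hence $\pi\circ\Lambda$ maps the manifold $\Lambda^{-1}(B)$, of dimension less than $N$, onto a set with nonempty interior in $\mathbb{C}^N$. This contradicts (M2).
\end{proof}

\section{The jets of one letter}\label{sec:letters}

The generators of $H$ will be applied at points that depend on the preceding letters of a word. We therefore parametrize their jets at all source points simultaneously.

\begin{definition}\label{def:family}
A \emph{$d$-jet family of rank $\rho$} is a complex manifold $E$ of dimension $n+\rho$ with a holomorphic map $\Lambda\colon E\to J^d(X,X)$ such that $s\circ\Lambda\colon E\to X$ is a submersion. It \emph{covers} a map $\Phi\in\mathrm{Hol}(X,X)$ \emph{at} $x$ if $j^d_x\Phi\in\Lambda(E)$.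
\end{definition}

The rank is the number of parameters left once the source point is prescribed. Algebraic automorphisms of bounded degree need a number of parameters that does not depend on $d$.

\begin{lemma}\label{lem:alg}
There are countably many complex manifolds $\Sigma$, each consisting of morphisms $X\to X$, such that every morphism $X\to X$ lies in some $\Sigma$, and such that for each $\Sigma$ and each $d$ there is a $d$-jet family of rank $\dim\Sigma$ covering every $\alpha\in\Sigma$ at every point.
\end{lemma}

\begin{proof}
Let $G_1,\dots,G_l$ generate the ideal of $X$. A tuple $\alpha\in(\mathbb{C}[X]_{\le m})^M$ defines a morphism $X\to X$ exactly when $G_j(\alpha_1,\dots,\alpha_M)=0$ in $\mathbb{C}[X]$ for all $j$. The element $G_j(\alpha)$ lies in the finite-dimensional space $\mathbb{C}[X]_{\le m\deg G_j}$, and its coordinates are polynomials in the coordinates of $\alpha$. So these tuples form an algebraic subset $Z_m$ of a finite-dimensional vector space. The smooth locus of an algebraic set has finitely many connected components, each a locally closed complex submanifold, and the singular locus is an algebraic set of smaller dimension. By induction on the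 dimension, $Z_m$ is a finite union of complex manifolds $\Sigma$. Let $m$ vary. For each $\Sigma$ put $E=\Sigma\times X$ and $\Lambda(\alpha,x)=j^d_x\alpha$. This map is holomorphic by (J2), and $s\circ\Lambda$ is the projection to $X$.
\end{proof}

We turn to flow maps; a reader interested only in Theorem~\ref{thm:main} may take $r=2$ and $a=0$. Say that a complete field $f\theta$ has \emph{type $(r,m)$} if $\theta\in D_m$ and \eqref{eq:ode} holds with $a_0,\dots,a_{r-1}\in\mathbb{C}[X]_{\le m}$. Every field in class (b) has some type. If $f\theta$ has type $(r,m)$, so does $(tf)\theta$ for $t\in\mathbb{C}$, because \eqref{eq:ode} is linear in $f$.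

The difficulty is that the time-one map of a vector field is not a local object: its jet at $x$ depends on the field along the whole trajectory from $x$, and a finite jet of $f$ at $x$ says nothing about $f$ at the far end. Equation \eqref{eq:ode} removes the difficulty. Along a trajectory it is a linear ordinary differential equation of order $r$ whose coefficients are known once $(\theta,a)$ is known, so the values $f,\theta f,\dots,\theta^{r-1}f$ at the initial point determine everything.

\begin{lemma}\label{lem:flow}
Let $r,m,d\ge1$. There is a $d$-jet family of rank
\[
\rho_d(r,m)=\dim D_m+r\dim\mathbb{C}[X]_{\le m}+\sum_{i=0}^{r-1}\binom{n-1+d+i}{n-1}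
\]
that covers $\exp(f\theta)$ at $x$ whenever $f\theta$ has type $(r,m)$ and $\theta(x)\ne0$. For fixed $(r,m)$, the rank $\rho_d(r,m)$ is a polynomial in $d$ of degree $n-1$.
\end{lemma}

\begin{proof}
Let $P=D_m\times(\mathbb{C}[X]_{\le m})^r$, a finite-dimensional vector space with points $(\theta,a)$.

\emph{Step 1: a differential equation that does not involve $f$.} On $X\times\mathbb{C}^r$, with coordinates $u_0,\dots,u_{r-1}$ on $\mathbb{C}^r$, consider the system
\begin{equation}\label{eq:system}
c'=u_0\,\theta(c),\qquad u_i'=u_0u_{i+1}\quad(0\le i<r-1),\qquad u_{r-1}'=u_0\sum_{i<r}a_i(c)\,u_i .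
\end{equation}
Adding the equation $(\theta,a)'=0$, we view it as a holomorphic vector field on $P\times X\times\mathbb{C}^r$. By (M4) the set $\Omega\subset P\times X\times\mathbb{C}^r$ of initial values whose solution exists on $[0,1]$ is open, and the $X$-component $\Psi\colon\Omega\to X$ of the time-one map is holomorphic. For a function $f$ write $I_\theta f=(f,\theta f,\dots,\theta^{r-1}f)$.

Let $V=f\theta$ have type $(r,m)$ with data $(\theta,a)$, let $p\in X$, and put $c(t)=\exp(tV)(p)$ and $u_i(t)=(\theta^if)(c(t))$. Then $c'=f(c)\theta(c)=u_0\theta(c)$ and $u_i'=(V\theta^if)(c)=u_0\,(\theta^{i+1}f)(c)$. For $i<r-1$ this is $u_0u_{i+1}$, and for $i=r-1$ it is $u_0\sum_ja_j(c)u_j$ by \eqref{eq:ode}. So $(c,u)$ solves \eqref{eq:system} for all times, and by uniqueness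
\begin{equation}\label{eq:Psi}
(\theta,a,p,I_\theta f(p))\in\Omega\quad\text{and}\quad\exp(V)(p)=\Psi\bigl(\theta,a,p,I_\theta f(p)\bigr)\qquad\text{for all }p\in X.
\end{equation}
For overshear fields this is \eqref{eq:flow} with $t=1$; the gain is that $\Psi$ is defined on an open set of parameters, with no completeness assumption on $\theta$. By \eqref{eq:Psi}, the $d$-jet of $\exp(V)$ at $x$ depends only on $(\theta,a)$ and the $d$-jet of $I_\theta f$ at $x$, hence only on $(\theta,a)$ and $j^{d+r-1}_xf$.

\emph{Step 2: the jets of $f$ that can occur.} An arbitrary $(d+r-1)$-jet has about $d^n/n!$ parameters, which is too many. We use \eqref{eq:ode} a second time to cut this number down. For $(\theta,a,x)\in P\times X$ consider the linear map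
\[
A_{\theta,a,x}\colon J^{d+r-1}_x(X,\mathbb{C})\to J^{d-1}_x(X,\mathbb{C}),\qquad j^{d+r-1}_xf\mapsto j^{d-1}_x\Bigl(\theta^rf-\sum_{i<r}a_i\theta^if\Bigr).
\]
It is well defined, since each application of $\theta$ loses one order. In a chart $y$, represent a jet at $x$ by the polynomial $f_{x,b}=\sum_{|\alpha|\le d+r-1}b_\alpha\,(y-y(x))^\alpha$. The derivatives of $\theta^rf_{x,b}-\sum a_i\theta^if_{x,b}$ at $x$ are linear in $b$ and holomorphic in $(\theta,a,x)$, so $A$ is a holomorphic map of vector bundles over $P\times X$.

We claim that $A_{\theta,a,x}$ is surjective if $\theta(x)\neq0$. Choose coordinates centered at $x$ with $\theta=\partial/\partial y_1$, by (M4). If $F$ is a homogeneous polynomial of degree $k+r$, then $\theta^rF$ is homogeneous of degree $k$, and each $a_i\theta^iF$ with $i<r$ vanishes to order at least $k+1$. Moreover $\theta^r$ maps the homogeneous polynomials of degree $k+r$ onto those of degree $k$: integrate each monomial $r$ times in $y_1$. Given a target jet, choose homogeneous polynomials $F_r,\dots,F_{d+r-1}$ successively, where $F_{k+r}$ corrects the terms of degree $k$ and leaves the terms of lower degree unchanged. Their sum is a preimage.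

The kernel of a surjective holomorphic map of vector bundles is a holomorphic subbundle. So the kernels of $A$ form a vector bundle $\mathcal{K}$ over the open set $\{(\theta,a,x):\theta(x)\ne0\}\subset P\times X$. By Pascal's rule $\binom{l+1}{n}-\binom{l}{n}=\binom{l}{n-1}$, its rank is
\[
\binom{n+d+r-1}{n}-\binom{n+d-1}{n}=\sum_{i=0}^{r-1}\binom{n-1+d+i}{n-1},
\]
the number of parameters of $r$ jets of functions of $n-1$ variables.

\emph{Step 3: the family.} Let $E\subset\mathcal{K}$ be the set of $(\theta,a,x,j^{d+r-1}_xf)$ with $(\theta,a,x,I_\theta f(x))\in\Omega$. It is open, since $I_\theta f(x)$ depends continuously on the point of $\mathcal{K}$. Define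
\[
\Lambda\bigl(\theta,a,x,j^{d+r-1}_xf\bigr)=j^d_x\bigl(p\mapsto\Psi(\theta,a,p,I_\theta f(p))\bigr).
\]
Here $f$ is any germ with the given jet. The map on the right is defined near $x$ because $\Omega$ is open, and its $d$-jet depends only on $j^d_xI_\theta f$ by the chain rule. In a chart, the map $(\theta,a,x,b,p)\mapsto\Psi(\theta,a,p,I_\theta f_{x,b}(p))$ is holomorphic near $p=x$, so $\Lambda$ is holomorphic by (J2). The map $s\circ\Lambda$ sends $(\theta,a,x,\cdot)$ to $x$. It is the restriction to an open set of the bundle projection followed by the projection $P\times X\to X$, hence a submersion, and $\dim E=n+\dim P+\operatorname{rank}\mathcal{K}=n+\rho_d(r,m)$.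

Finally let $f\theta$ have type $(r,m)$ with $\theta(x)\neq0$. By \eqref{eq:ode} the jet $j^{d+r-1}_xf$ lies in the kernel of $A_{\theta,a,x}$, and by \eqref{eq:Psi} the point $(\theta,a,x,j^{d+r-1}_xf)$ lies in $E$ and is mapped to $j^d_x\exp(f\theta)$.
\end{proof}

\section{Words and the proof of Theorem~\ref{thm:general}}\label{sec:words}

Ranks add under composition. The submersion condition in Definition~\ref{def:family} is what makes the parameter space of a word a manifold.

\begin{lemma}\label{lem:word}
Let $(E_j,\Lambda_j)$, $1\le j\le k$, be $d$-jet families of ranks $\rho_j$, and let $q\in X$. There are a complex manifold $A$ of dimension $\rho_1+\dots+\rho_k$ and a holomorphic map $\Lambda\colon A\to J^d_q$ with the following property. If $\Phi_1,\dots,\Phi_k\in\mathrm{Hol}(X,X)$, $q_0=q$, $q_j=\Phi_j(q_{j-1})$, and $E_j$ covers $\Phi_j$ at $q_{j-1}$ for each $j$, then $j^d_q(\Phi_k\circ\dots\circ\Phi_1)\in\Lambda(A)$.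
\end{lemma}

\begin{proof}
We use induction on $k$. For $k=1$ let $A$ be the fiber of the submersion $s\circ\Lambda_1$ over $q$ and let $\Lambda$ be the restriction of $\Lambda_1$. Given $(A',\Lambda')$ for the first $k-1$ families, put
\[
A=\{(p,e)\in A'\times E_k:\ t(\Lambda'(p))=s(\Lambda_k(e))\},\qquad\Lambda(p,e)=\Lambda_k(e)\circ\Lambda'(p).
\]
By (M3), $A$ is a manifold of dimension $\dim A'+\rho_k$, and $\Lambda$ is holomorphic by (J1). If $\Lambda'(p)=j^d_q(\Phi_{k-1}\circ\dots\circ\Phi_1)$ and $\Lambda_k(e)=j^d_{q_{k-1}}\Phi_k$, then the target of the first jet and the source of the second both equal $q_{k-1}$. So $(p,e)\in A$, and $\Lambda(p,e)$ is the jet of the full word.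
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
A \emph{type} is either a pair $(r,m)$ with $r,m\ge1$ or one of the manifolds $\Sigma$ of Lemma~\ref{lem:alg}. There are countably many types, hence countably many finite sequences $w=(w_1,\dots,w_k)$ of types. Let $Q$ be the countable dense set that Lemma~\ref{lem:rd}(b) attaches to the point $x_0$ in \eqref{eq:star}. Then $\limsup_dr_d(q)/d^{\,n-1}=\infty$ for every $q\in Q$.

For $w=(w_1,\dots,w_k)$ and $q\in Q$ let $S_{w,q}$ be the set of $h\in\mathcal{G}$ that can be written as $h=\Phi_k\circ\dots\circ\Phi_1$, where for each $j$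
\begin{itemize}
\item if $w_j=\Sigma$, then $\Phi_j$ is an algebraic automorphism in $\Sigma$;
\item if $w_j=(r,m)$, then $\Phi_j=\exp(f_j\theta_j)$ with $f_j\theta_j$ of type $(r,m)$ and $\theta_j\ne0$ at the point $\Phi_{j-1}\circ\dots\circ\Phi_1(q)$.
\end{itemize}
Only the product $h$ is required to lie in $\mathcal{G}$, not the letters.

\emph{Each $S_{w,q}$ is meager.} By Lemmas~\ref{lem:alg} and~\ref{lem:flow} there is a constant $C_w$ such that for every $d\ge1$ the ranks of the $d$-jet families of types $w_1,\dots,w_k$ add up to at most $C_wd^{\,n-1}$. Choose $d$ with $r_d(q)>C_wd^{\,n-1}$. For this $d$, Lemma~\ref{lem:word} gives a manifold $A$ with $\dim A<r_d(q)$ and a holomorphic map $\Lambda\colon A\to J^d_q$ whose image contains $j^d_qh$ for all $h\in S_{w,q}$. Proposition~\ref{prop:criterion} applies.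

\emph{The sets $S_{w,q}$ cover $H\cap\mathcal{G}$.} Let $h\in H\cap\mathcal{G}$. The inverse of an algebraic automorphism is algebraic, the inverse of $\exp(tf\theta)$ is $\exp(-tf\theta)$, and $\exp(tf\theta)$ is the time-one map of $(tf)\theta$. So $h=\Phi_k\circ\dots\circ\Phi_1$, where each $\Phi_j$ is an algebraic automorphism or the time-one map of a field $f_j\theta_j$ in class (b). A letter with $\theta_j=0$ is the identity, and we treat it as an algebraic automorphism. Each letter has a type, which defines $w$. For each flow letter, the zero set of $\theta_j\neq0$ is the common zero set of $\theta_jz_1,\dots,\theta_jz_M$, a proper analytic subset of $X$, and so is its preimage under the automorphism $\Phi_{j-1}\circ\dots\circ\Phi_1$. By (M1) the union of these finitely many preimages is closed and nowhere dense. Some $q\in Q$ lies outside it, and then $h\in S_{w,q}$.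

Thus $H\cap\mathcal{G}$ is a countable union of meager sets.
\end{proof}

\begin{remark}\label{rem:hyp}
That $X$ is affine gave the exhaustion of $\mathbb{C}[X]$ and of the algebraic fields by countably many finite-dimensional spaces. Connectedness was used through (M1), to spread \eqref{eq:star} over a dense set and to avoid the zeros of the $\theta_j$. It matters for the count that the coefficients $a_i$ are algebraic: if $a_0\in\mathcal{O}(X)$ were allowed, every nowhere vanishing $f$ would satisfy \eqref{eq:ode} with $r=1$ and $a_0=\theta f/f$, and the equation would not restrict the jet of $f$.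
\end{remark}

\section{From density properties to the growth of jets}\label{sec:density}

Density properties speak about Lie brackets of complete fields, while $r_d$ is defined by their linear span. The two are linked because a bracket with a complete field is a limit of differences of conjugates.

\begin{lemma}\label{lem:lie}
Let $\mathcal{G}\subset\mathrm{Aut}(X)$ be a subgroup and let $L_{\mathcal{G}}$ be the closure of $\operatorname{span}\mathcal{C}_{\mathcal{G}}$ in $\mathrm{VF}(X)$. Then $L_{\mathcal{G}}$ is a closed Lie subalgebra of $\mathrm{VF}(X)$, and $r_d(x)=\dim j^d_x(L_{\mathcal{G}})$ for all $x$ and $d$.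
\end{lemma}

\begin{proof}
Write $L=L_{\mathcal{G}}$. By \eqref{eq:conj} and the continuity and linearity of $\psi^*$, we have $\psi^*L=L$ for $\psi\in\mathcal{G}$. Let $W\in\mathcal{C}_{\mathcal{G}}$, $\psi_t=\exp(tW)$ and $V\in L$. Then $(\psi_t^*V-V)/t\in L$ for $t\ne0$. For $h\in\mathcal{O}(X)$ the function $(\psi_t^*V)h=(V(h\circ\psi_{-t}))\circ\psi_t$ is holomorphic in $(t,p)\in\mathbb{C}\times X$, with $t$-derivative $WVh-VWh=[W,V]h$ at $t=0$. Difference quotients of a function holomorphic in $(t,p)$ converge locally uniformly in $p$. Taking $h=z_1,\dots,z_M$, we get $(\psi_t^*V-V)/t\to[W,V]$ in $\mathrm{VF}(X)$, so $[W,V]\in L$. The set of $W\in\mathrm{VF}(X)$ with $[W,L]\subset L$ is a linear subspace, it is closed by (J3), and it contains $\mathcal{C}_{\mathcal{G}}$. Hence it contains $L$, that is, $[L,L]\subset L$.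

The space $j^d_x(\operatorname{span}\mathcal{C}_{\mathcal{G}})$ is a linear subspace of a finite-dimensional space, hence closed. By (J3) it contains $j^d_x(L)$, and the reverse inclusion holds by definition.
\end{proof}

It remains to see that algebraic objects realize enough jets.

\begin{lemma}\label{lem:realize}
Let $x\in X$. There are $y_1,\dots,y_n\in\mathbb{C}[X]$ that vanish at $x$ and form holomorphic coordinates near $x$. For every $d$, each $d$-jet of a function at $x$ is the jet of exactly one polynomial of degree at most $d$ in $y_1,\dots,y_n$, and each $d$-jet of a vector field at $x$ is the jet of an algebraic vector field on $X$.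
\end{lemma}

\begin{proof}
Let $I$ be the ideal of polynomials vanishing on $X$. Since $X$ is smooth of dimension $n$, the space $T_pX=\bigcap_{G\in I}\ker dG(p)$ has dimension $n$ for every $p\in X$. Choose $F_1,\dots,F_{M-n}\in I$ with independent differentials at $x$, and affine-linear functions $y_1,\dots,y_n$ on $\mathbb{C}^M$ vanishing at $x$, such that the Jacobian determinant $\Delta$ of $(y_1,\dots,y_n,F_1,\dots,F_{M-n})$ is nonzero at $x$. Then $dy_1,\dots,dy_n$ are independent on $T_xX$, so the $y_i$ are local coordinates on $X$, and the claim on functions is Taylor's theorem.

For a polynomial $G$ let $\Theta_iG$ be the Jacobian determinant obtained from $\Delta$ by replacing $y_i$ with $G$. Then $\Theta_i$ is a polynomial vector field on $\mathbb{C}^M$ with $\Theta_iF_j=0$, $\Theta_iy_i=\Delta$, and $\Theta_iy_j=0$ for $j\ne i$. At a point $p\in X$ with $\Delta(p)\neq0$, the space $\bigcap_j\ker dF_j(p)$ has dimension $n$ and contains $T_pX$, so it equals $T_pX$, and $\Theta_i(p)\in T_pX$. Hence for $G\in I$ the polynomial $\Theta_iG$ vanishes on $X\cap\{\Delta\ne0\}$, which is dense in $X$ by (M1), and so $\Theta_iG\in I$. Thus $\Theta_i$ induces an algebraic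 vector field $\theta_i$ on $X$, equal to $\Delta\,\partial/\partial y_i$ near $x$. Given a germ $\sum_iv_i\,\partial/\partial y_i$, choose $g_i\in\mathbb{C}[X]$ with $j^d_xg_i=j^d_x(v_i/\Delta)$. The algebraic field $\sum_ig_i\theta_i$ has the same $d$-jet at $x$.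
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:density}]
In each case we verify \eqref{eq:star} by showing that $r_d(x_0)$ is bounded below by a polynomial of degree $n$ in $d$ with positive leading coefficient. Fix any $x_0\in X$ and coordinates $y_1,\dots,y_n\in\mathbb{C}[X]$ at $x_0$ as in Lemma~\ref{lem:realize}, and write $\partial_i=\partial/\partial y_i$.

(1) Let $\mathcal{G}=\mathrm{Aut}_1(X)$. Every flow map is joined to the identity by the path $s\mapsto\exp(stV)$, so $\mathcal{C}_{\mathcal{G}}$ is the set of all complete fields. By Lemma~\ref{lem:lie}, $L_{\mathcal{G}}$ contains the closure of the Lie algebra they generate, which under either hypothesis contains all algebraic fields. Lemmas~\ref{lem:lie} and~\ref{lem:realize} give $r_d(x_0)=n\binom{n+d}{n}$.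

(2) By Cartan's formula, the Lie derivative of $\omega$ along $V$ is $d(\iota_V\omega)$. So the flow of a complete divergence-free field preserves $\omega$, and it lies in the identity component $\mathcal{G}$. By Lemma~\ref{lem:lie} and the hypothesis, $L_{\mathcal{G}}$ contains every $V$ with $\iota_V\omega=d\beta$, $\beta$ algebraic. Near $x_0$ write $\omega=\kappa\,dy_1\wedge\dots\wedge dy_n$ with $\kappa$ holomorphic and nonvanishing. For a polynomial $g$ in $y_1,\dots,y_n$ of degree at most $d+1$, take the algebraic form $\beta=g\,dy_3\wedge\dots\wedge dy_n$ (for $n=2$, the function $g$), and let $V^g$ be the holomorphic field on $X$ with $\iota_{V^g}\omega=d\beta$. With $\eta=dy_3\wedge\dots\wedge dy_n$ we have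
\[
d\beta=(\partial_1g)\,dy_1\wedge\eta+(\partial_2g)\,dy_2\wedge\eta,\qquad\iota_{\partial_1}\omega=\kappa\,dy_2\wedge\eta,\qquad\iota_{\partial_2}\omega=-\kappa\,dy_1\wedge\eta,
\]
so $V^g=\kappa^{-1}\bigl((\partial_2g)\,\partial_1-(\partial_1g)\,\partial_2\bigr)$ near $x_0$. The $d$-jet of $V^g$ vanishes exactly when the polynomials $\partial_1g$ and $\partial_2g$, of degree at most $d$, are zero, that is, when $g$ depends only on $y_3,\dots,y_n$. Counting monomials of degree at most $d+1$ in $n$ and in $n-2$ variables,
\[
r_d(x_0)\ge\binom{n+d+1}{n}-\binom{n+d-1}{n-2}.
\]

(3) Since $\sigma$ is closed, Cartan's formula shows that the Lie derivative of $\sigma$ along $V_h$ is $d(dh)=0$. So complete Hamiltonian fields lie in $\mathcal{C}_{\mathcal{G}}$, and $L_{\mathcal{G}}$ contains $V_h$ for all $h\in\mathbb{C}[X]$. Let $h$ run through the polynomials in $y_1,\dots,y_n$ of degree at most $d+1$. The bundle isomorphism $V\mapsto\iota_V\sigma$ preserves orders of vanishing, so $j^d_{x_0}V_h=0$ exactly when $j^d_{x_0}dh=0$, that is, when $h$ is constant. Hence $r_d(x_0)\ge\binom{n+d+1}{n}-1$.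
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Algebraic overshear fields are complete. So the Lie algebra generated by the complete fields contains the one generated by the algebraic overshear fields, which by hypothesis consists of all algebraic fields. By Corollary~\ref{cor:density}(1), $H\cap\mathrm{Aut}_1(X)$ is meager in $\mathrm{Aut}_1(X)$, and it contains $\mathcal{S}$.
\end{proof}

\begin{remark}\label{rem:volume}
The pair $(X,\omega)$ has the \emph{volume density property} if the Lie algebra generated by the complete divergence-free holomorphic fields is dense in the Lie algebra of all divergence-free holomorphic fields. For algebraic $\omega$, it has the \emph{algebraic volume density property} if the complete divergence-free algebraic fields generate the Lie algebra of all divergence-free algebraic fields. A field $V$ with $\iota_V\omega=d\beta$ is divergence-free, so the first property implies the hypothesis of Corollary~\ref{cor:density}(2). If $\omega$ and $\beta$ are algebraic, then $V$ is algebraic: contracting $dh\wedge\omega=0$ with $V$ gives $(Vh)\,\omega=dh\wedge d\beta$, so $Vh\in\mathbb{C}[X]$ for $h\in\mathbb{C}[X]$. Hence the second property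 implies the hypothesis as well.
\end{remark}

\begin{remark}\label{rem:order}
In the situation of Theorem~\ref{thm:main} take $\mathcal{G}=\mathcal{S}$. Then $\mathcal{C}_{\mathcal{S}}$ contains all overshear fields, so $L_{\mathcal{S}}$ contains all algebraic fields and $r_d(q)=n\binom{n+d}{n}$ for all $q$ and $d$. By Lemma~\ref{lem:move}, the $d$-jets at $q$ of the elements of $\mathcal{S}$ fill a neighborhood of $j^d_q\mathrm{id}$ in $J^d_q$. So no single order $d$ detects that $\mathcal{S}$ is small, and $d$ has to be chosen after the piece $S_{w,q}$. Both the length of the word and the degree bound $m$ are part of the data $w$: a word of length $k$ with letters of type $(r,m)$ uses more than $k\dim D_m$ parameters, and the count says nothing about words of bounded length whose derivations have unbounded degree.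
\end{remark}

\section{The surface $\mathbb{C}\times(\mathbb{C}\setminus\{0,1\})$}\label{sec:sharp}

Let $Y=\mathbb{C}\setminus\{0,1\}$ and $X=\mathbb{C}\times Y$ with coordinates $(z,w)$. This is a complex-affine manifold of dimension $2$ with coordinate ring $\mathbb{C}[z,w,1/(w(w-1))]$, and $\theta=\partial_z$ is an LND on it. The point of the example is that every automorphism preserves the fibration by lines, so that $\mathrm{Aut}_1(X)$ itself is described by functions of $n-1=1$ variable.

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
\emph{The automorphisms of $X$.} Let $\varphi\in\mathrm{Aut}(X)$. On each line $\mathbb{C}\times\{w\}$ the $Y$-component of $\varphi$ is an entire function omitting $0$ and $1$, so it is constant by Picard's theorem. Hence $\varphi(z,w)=(B(z,w),h(w))$. The same holds for $\varphi^{-1}$, say with $\tilde B$ and $\tilde h$. Then $\tilde h$ is inverse to $h$, and $\tilde B(\cdot,h(w))$ is inverse to $B(\cdot,w)$. So $h\in\mathrm{Aut}(Y)$, and each $B(\cdot,w)$ is an automorphism of $\mathbb{C}$, hence affine: $B=a(w)z+b(w)$, where $b=B(0,\cdot)$ and $a=B(1,\cdot)-B(0,\cdot)$ are holomorphic on $Y$ and $a$ has no zeros.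

\emph{The identity component.} An injective holomorphic function has no essential singularity at a puncture, by the Casorati--Weierstrass and open mapping theorems. So $h$ and $\tilde h$ extend to mutually inverse holomorphic self-maps of the Riemann sphere, and $h$ is one of the six M\"obius maps permuting $0,1,\infty$. Thus $\mathrm{Aut}(Y)$ is finite, hence discrete. The maps $\varphi\mapsto h$ and $\varphi\mapsto a$ are continuous, and so are the integers $\frac1{2\pi i}\oint a'/a\,dw$ taken over the circles of radius $1/2$ about $0$ and about $1$. On the connected set $\mathrm{Aut}_1(X)$ these discrete invariants take the same values as for the identity: $h=\mathrm{id}$, and both integers vanish. By the residue theorem $a'/a$ then has integral zero over every loop in $Y$, so it has a primitive, and $a=e^g$ with $g\in\mathcal{O}(Y)$. Every element of $\mathrm{Aut}_1(X)$ therefore has the form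
\begin{equation}\label{eq:form}
(z,w)\mapsto\bigl(e^{g(w)}z+b(w),\,w\bigr),\qquad g,b\in\mathcal{O}(Y).
\end{equation}

\emph{The overshear group.} The map \eqref{eq:form} equals $\exp(b\,\partial_z)\circ\exp(gz\,\partial_z)$. Both fields are holomorphic overshear fields for $\theta$, since $\theta b=0$ and $\theta^2(gz)=\theta g=0$. So $\mathrm{Aut}_1(X)\subset\mathcal{S}$, and equality holds. By Proposition~\ref{prop:polish} and Baire's theorem, $\mathrm{Aut}_1(X)$ is not meager in itself.

\emph{The numbers $r_d$.} The flow maps of a complete field $V$ lie in $\mathrm{Aut}_1(X)$, so $\exp(tV)(z,w)=(a_t(w)z+b_t(w),w)$ with $a_t,b_t$ holomorphic in $(t,w)$. Differentiating at $t=0$ gives $V=(g(w)z+b(w))\partial_z$ with $g,b\in\mathcal{O}(Y)$. Conversely every such field is an overshear field, hence complete. At a point $(z_0,w_0)$ write $gz+b=g\cdot(z-z_0)+c$ with $c=b+z_0g$; the pair $(g,c)$ is arbitrary in $\mathcal{O}(Y)^2$. The $d$-jet of $V$ records the Taylor coefficients of $c$ at $w_0$ up to order $d$ and those of $g$ up to order $d-1$, and polynomials in $w$ realize all values. Hence $r_d=(d+1)+d=2d+1$.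
\end{proof}

\begin{thebibliography}{9}

\bibitem{AK}
Rafael B. Andrist, Frank Kutzschebauch, \emph{Algebraic Overshear Density Property}, arXiv:1906.04131 (2019).

\bibitem{Arens}
Arens, \emph{Topologies for homeomorphism groups}, Amer. J. Math. 68 (1946).

\end{thebibliography}
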